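# Knowing the past at binary distances: model checking agent-alternation-free epistemic metric temporal logic

## 1. $\mathrm{KMTL}_1$ model checking is 2-EXPSPACE-complete

Here are the two results of the lecture. The vocabulary is unpacked immediately afterwards, in Section 2.

**Theorem 1.** Model checking $\mathrm{KMTL}_1$ over Büchi automata, with past operators, binary-encoded interval endpoints, standard (non-first-time) metric operators and synchronous perfect recall, is 2-EXPSPACE-complete.

**Theorem 2 (where the extra exponential comes from).**

1. 2-EXPSPACE-hardness holds for a fixed set $AP$, one agent that observes all propositions but one, a fixed one-state model $\mathcal M$ with $L(\mathcal M)=(2^{AP})^\omega$, and formulas with a single occurrence of $K_a$, in each of two cases: (A) only past operators occur in the scope of $K_a$; (B) the past operators in the scope of $K_a$ are only $\mathsf Y$ and $\mathsf S_{[0,\infty)}$, the binary intervals there being on future operators only.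
2. If the endpoints in the scope of $K$ are given in unary (those outside still in binary), the problem is EXPSPACE-complete. It is EXPSPACE-hard even if all endpoints are in unary, under the restrictions of 1(A) or of 1(B).
3. If no past operator occurs in the scope of $K$ (binary endpoints everywhere, past allowed outside), the problem is EXPSPACE-complete.

Theorem 1 confirms a conjecture of Benedikt Bollig, Matthias Függer, Thomas Nowak and Paul Zeinaty, stated in "Agent-Alternation-Free Epistemic Metric Temporal Logic with Past: Model Checking and Complexity", arXiv:2607.13981 (2026). Theorem 2 locates the second exponential. It appears when past operators (even only $\mathsf Y$ and $\mathsf S$) and binary endpoints (in either temporal direction) are both allowed in the scope of $K$. Dropping either one brings the problem down to EXPSPACE.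

We use one known fact, and only for the hardness half of Theorem 2.3: under these standard metric operators, the knowledge-free fragment is already EXPSPACE-complete.

Here 2-EXPSPACE is $\mathrm{DSPACE}(2^{2^{\mathrm{poly}}})$, EXPSPACE is $\mathrm{DSPACE}(2^{\mathrm{poly}})$, and hardness is under polynomial-time many-one reductions. Both classes are deterministic, hence closed under complement.

## 2. Words, distances and perfect recall

**Definition (instance).** An instance consists of a finite set $AP$ of atomic propositions, a finite set of agents, for each agent $a$ a set $\mathrm{Obs}_a\subseteq AP$ of observed propositions, a model $\mathcal M$ and a formula $\varphi$. All of these are part of the input and may grow with it. The input size is the combined size of $\mathcal M$ and $\varphi$, where finite interval endpoints are written in binary.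

The model $\mathcal M$ is a finite Büchi automaton over the alphabet $2^{AP}$. A run on $w=w_1w_2\cdots$ is a sequence $q_0q_1q_2\cdots$ with $q_0$ initial and $q_{j-1}\xrightarrow{w_j}q_j$. It is accepting if it visits accepting states infinitely often, and $L(\mathcal M)$ is the set of words with an accepting run. Time is discrete, with positions $1,2,\dots$.

**Definition (formulas and semantics).** Formulas are built from atomic propositions with all Boolean connectives, the operators $\varphi\,\mathsf U_I\,\psi$ and $\varphi\,\mathsf S_I\,\psi$ for intervals $I\subseteq\mathbb N$, and $K_a\varphi$ for each agent $a$. For the temporal operators: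

- $w,i\models\varphi\,\mathsf U_I\,\psi$ iff there is $j\ge i$ with $j-i\in I$, $w,j\models\psi$, and $w,k\models\varphi$ for all $i\le k<j$;
- $w,i\models\varphi\,\mathsf S_I\,\psi$ iff there is $j$ with $1\le j\le i$, $i-j\in I$, $w,j\models\psi$, and $w,k\models\varphi$ for all $j<k\le i$.

The witness $j$ need not be the first (or latest) position where $\psi$ holds. For instance, if $p$ holds exactly at positions $1$ and $3$, then $\top\,\mathsf U_{[2,2]}\,p$ holds at position $1$, although $p$ already holds there at distance $0$.

Knowledge is interpreted under **synchronous perfect recall**: $w,i\models_{\mathcal M}K_a\varphi$ iff $w',i\models_{\mathcal M}\varphi$ for every $w'\in L(\mathcal M)$ such that $w_1\cdots w_i$ and $w'_1\cdots w'_i$ have the same letter-by-letter projection onto $\mathrm{Obs}_a$. The agent remembers everything it has seen and also counts time. We call the projection $o=o_1\cdots o_i$ with $o_j=w_j\cap\mathrm{Obs}_a$ the *observation prefix*. Whether $K_a\varphi$ holds at $(w,i)$ depends on $w$ only through $o$.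

*Example.* Let $L(\mathcal M)=(2^{\{p,h\}})^\omega$ and $\mathrm{Obs}_a=\{p\}$. Then $K_ah$ is false everywhere, since some compatible $w'$ has no $h$ at $i$. The formula $K_a(\top\,\mathsf S\,p)$ holds at $i$ iff $p$ has occurred at some position $\le i$.

**Definition (the fragment $\mathrm{KMTL}_1$).** A formula is *agent-alternation-free* if, whenever $K_b$ occurs within the scope of $K_a$, then $b=a$. The formula $K_a(p\vee\neg K_aq)\wedge K_br$ qualifies; $K_aK_bp$ with $a\ne b$ does not.

**Definition (model checking).** Given an instance with $\varphi\in\mathrm{KMTL}_1$, decide whether $w,1\models_{\mathcal M}\varphi$ for every $w\in L(\mathcal M)$.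

**Abbreviations.** Empty intervals give $\bot$; every other interval is written $[l,u]$ or $[l,\infty)$. Operators without subscript have $I=[0,\infty)$. We write
$$\mathsf F_I\psi=\top\mathsf U_I\psi,\quad \mathsf G_I\psi=\neg\mathsf F_I\neg\psi,\quad \mathsf O_I\psi=\top\mathsf S_I\psi,\quad \mathsf H_I\psi=\neg\mathsf O_I\neg\psi,$$
$$\mathsf F_k=\mathsf F_{[k,k]},\quad \mathsf P_k=\mathsf O_{[k,k]},\quad \mathsf X=\mathsf F_1,\quad \mathsf Y=\mathsf P_1.$$
So $w,i\models\mathsf P_k\psi$ iff $i-k\ge1$ and $w,i-k\models\psi$. In particular $\mathsf Y\psi$ is false at position $1$ (this is called the *strong* $\mathsf Y$). A subformula is *in the scope of $K$* if it is a subformula of some $\chi$ with $K_a\chi$ occurring in $\varphi$.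

## 3. A channel with delay one, and why states and letters are too little memory

Begin with two degenerate cases. If $\mathrm{Obs}_a=AP$ and $\chi$ is knowledge-free with only past operators, then $K_a\chi\equiv\chi$: all compatible words share the prefix $w_1\cdots w_i$, and $\chi$ looks at nothing else. If $\mathrm{Obs}_a=\emptyset$, the truth of $K_a\chi$ depends on the position $i$ alone. The interesting cases lie between.

*The channel.* Let $AP=\{p,h\}$ and $\mathrm{Obs}_a=\{p\}$. The model has states $m_0,m_1$, both accepting, with $m_0$ initial. From $m_\epsilon$ the letter $u$ can be read iff ($p\in u\iff\epsilon=1$), and it leads to $m_1$ if $h\in u$ and to $m_0$ if $h\notin u$. So $p$ is false at position $1$, and afterwards $p$ repeats the hidden bit $h$ with delay one. Every finite run can be continued forever.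

The agent does not know the current $h$, but it knows all earlier ones: for $k\ge1$, $K_a\mathsf P_kh$ holds at $(w,i)$ iff $\mathsf P_kh$ does, because $h$ at $i-k\ge1$ is revealed by $p$ at $i-k+1\le i$.

How should a model checker decide $K_a\chi$? The sensible first attempt is the subset construction. Along the observation prefix, maintain the set of pairs (state of $\mathcal M$, current letter) that are compatible with what was observed. When $\chi$ speaks about the present and the future only, this is enough (Section 12). With past operators it is not. Take $\chi=\mathsf Y\mathsf Yh$ in the channel, and compare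
$$o=\emptyset,\{p\},\emptyset\qquad\text{and}\qquad o'=\emptyset,\emptyset,\emptyset .$$
For $o$ the possible prefixes are $\{h\},\{p\},u_3$ with $u_3\in\{\emptyset,\{h\}\}$: $p$ at position $2$ forces $h$ at $1$, and no $p$ at $3$ forces no $h$ at $2$. For $o'$ they are $\emptyset,\emptyset,u_3$ with the same two choices of $u_3$. In both cases the set of pairs (state, full letter) at position $3$ is
$$\{(m_0,\emptyset),\ (m_1,\{h\})\}.$$
Yet $K_a\mathsf Y\mathsf Yh$ is true after $o$ and false after $o'$. The set of pairs has forgotten the answer.

How much memory is needed? Replace $\mathsf Y\mathsf Yh$ by $\mathsf P_kh$ with $k\ge 1$ in binary. Take two observation prefixes of length $i\ge k+1$ that differ at position $i-k+r$ for some $1\le r\le k$. Extend both by the same $r-1$ observations, which is possible since $p$ is unconstrained from position $2$ on. At position $i+r-1$ the formula $\mathsf P_kh$ asks for $h$ at $i+r-1-k\ge1$, which is what $p$ at $i-k+r$ revealed. So the answers differ. Any memory that can be updated letter by letter must therefore take at least $2^k$ values, and $k$ is exponential in the size of the formula.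

The way out is to let the observer remember, for each compatible prefix, which subformulas of $\chi$ are true at its end: the past ones are computed forwards, the future ones are guessed and verified later. Such a set of subformulas is a *type*, and the observer stores a set of pairs (state, type). The truth of inner $K$-formulas must be known before types make sense, so observers are built in layers, by knowledge depth. Agent-alternation-freeness is what makes the layers of one agent self-contained.

## 4. Trading binary intervals for exponentially many subformulas

**Step 1.** *The purpose is to get rid of intervals, so that truth at a position is determined by truth at neighbouring positions.*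

With $\infty-1=\infty$, the following hold at every position:

- $\psi_1\mathsf U_{[0,0]}\psi_2\equiv\psi_2$;
- $\psi_1\mathsf U_{[0,u]}\psi_2\equiv\psi_2\vee(\psi_1\wedge\mathsf X(\psi_1\mathsf U_{[0,u-1]}\psi_2))$ for $1\le u<\infty$;
- $\psi_1\mathsf U_{[l,u]}\psi_2\equiv\psi_1\wedge\mathsf X(\psi_1\mathsf U_{[l-1,u-1]}\psi_2)$ for $l\ge1$.

In the first, the only possible witness is $j=i$. In the second, the witness is either $j=i$, or $j\ge i+1$, in which case $\psi_1$ holds at $i$ and $j$ is a witness seen from $i+1$ at distance smaller by one. In the third, $j=i$ is excluded. The same equivalences hold for $\mathsf S$ with $\mathsf Y$ in place of $\mathsf X$: a witness $j<i$ requires $\psi_1$ at $i$ and is a witness seen from $i-1\ge1$. The strong $\mathsf Y$ is right because at position $1$ there is no $j<i$.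

Unfolding gives an equivalent formula $\hat\varphi$ over $p,\top,\neg,\wedge,\mathsf X,\mathsf Y,\mathsf U,\mathsf S,K_a$, where $\mathsf U,\mathsf S$ carry no interval. Let $\mathrm{Sub}$ be its set of distinct subformulas and $E=|\mathrm{Sub}|$. An operator with largest finite endpoint $c$ unfolds into a chain of at most $c+1$ metric formulas, each decomposed by a bounded number of $\neg,\wedge,\mathsf X,\mathsf Y$; the arguments $\psi_1,\psi_2$ are shared. So it contributes $O(c+1)$ distinct subformulas. Since $c\le2^{|\varphi|}$,
$$E\le2^{O(|\varphi|)} .$$
We store $\hat\varphi$ as a directed acyclic graph. The nesting of knowledge operators is the same as in $\varphi$.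

**Notation.** Let $\mathcal K_a\subseteq\mathrm{Sub}$ be the set of formulas $K_a\chi$, and $\mathrm{Sc}_a$ the set of all subformulas of members of $\mathcal K_a$ (the members included). Because $\varphi\in\mathrm{KMTL}_1$, every knowledge operator occurring in $\mathrm{Sc}_a$ is $K_a$. Let $\mathrm{kd}$ denote knowledge nesting depth, $k\le|\varphi|$ its maximum in $\hat\varphi$, and
$$\mathrm{Sc}_a^d=\{\psi\in\mathrm{Sc}_a:\mathrm{kd}(\psi)\le d\},\qquad E_K=\max_a|\mathrm{Sc}_a|\le E .$$
The set $\mathrm{Sc}_a^d$ is closed under subformulas, and it contains every $K_a\chi\in\mathrm{Sub}$ of depth at most $d$. If there are no knowledge operators, $E_K=0$.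

## 5. Types and the local rules they obey

**Step 2.** *The purpose is to characterise the true subformulas along a word by local rules, one fairness condition, and given values of the $K$-formulas.*

**Definition (types).** Let $\Psi\subseteq\mathrm{Sub}$ be closed under subformulas. A *$\Psi$-type* is a set $\tau\subseteq\Psi$ such that, for formulas in $\Psi$: $\top\in\tau$; $\neg\psi\in\tau\iff\psi\notin\tau$; and $\psi_1\wedge\psi_2\in\tau\iff\psi_1,\psi_2\in\tau$. It *matches* a letter $u$ if $p\in\tau\iff p\in u$ for all $p\in AP\cap\Psi$. Its *$K$-part* is the set of its elements of the form $K_b\chi$.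

We write $\tau\to\tau'$ if, for formulas in $\Psi$:

- $\mathsf X\psi\in\tau\iff\psi\in\tau'$;
- $\mathsf Y\psi\in\tau'\iff\psi\in\tau$;
- $\psi_1\mathsf U\psi_2\in\tau\iff\psi_2\in\tau$ or ($\psi_1\in\tau$ and $\psi_1\mathsf U\psi_2\in\tau'$);
- $\psi_1\mathsf S\psi_2\in\tau'\iff\psi_2\in\tau'$ or ($\psi_1\in\tau'$ and $\psi_1\mathsf S\psi_2\in\tau$).

A type $\tau$ is *initial* if it contains no $\mathsf Y\psi$ and $\psi_1\mathsf S\psi_2\in\tau\iff\psi_2\in\tau$. A sequence $(\tau_i)$ is *fair* if for each $\psi_1\mathsf U\psi_2\in\Psi$ infinitely many $i$ satisfy $\psi_2\in\tau_i$ or $\psi_1\mathsf U\psi_2\notin\tau_i$. The *true type* of $(w,i)$ is $\{\psi\in\Psi:w,i\models_{\mathcal M}\psi\}$.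

*Example.* In the channel let $\Psi=\{h,\mathsf Yh,\mathsf Y\mathsf Yh\}$. On the prefix $\{h\},\{p\},\emptyset$ the matching types are forced: $\tau_1=\{h\}$, then $\tau_2=\{\mathsf Yh\}$, then $\tau_3=\{\mathsf Y\mathsf Yh\}$. Fairness matters for $\mathsf U$: on the word $\emptyset^\omega$ the constant sequence $\{\top,\top\mathsf Up\}$ over $\Psi=\{\top,p,\top\mathsf Up\}$ obeys $\to$ and matches every letter, but it promises a $p$ that never comes, and it is not fair.

**Lemma 3.** Let $w\in L(\mathcal M)$. The true types $\tau_i$ of $(w,i)$, $i\ge1$, form a fair sequence with $\tau_1$ initial, $\tau_i\to\tau_{i+1}$, and $\tau_i$ matching $w_i$. Conversely, if $(\tau_i)_{i\ge1}$ has these properties and each $\tau_i$ has the same $K$-part as the true type of $(w,i)$, then each $\tau_i$ is the true type of $(w,i)$. If $\Psi$ contains no past formula, the converse also holds for sequences $(\tau_i)_{i\ge i_0}$ starting at any $i_0$, with no initiality condition.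

*Proof.* For true types, the rules for $\to$, matching and initiality restate the semantics. For fairness, suppose $\psi_1\mathsf U\psi_2\in\tau_i$ for all $i\ge m$. Each such $i$ has a witness $j\ge i$ with $\psi_2\in\tau_j$, so $\psi_2\in\tau_j$ for infinitely many $j$. If there is no such $m$, then $\psi_1\mathsf U\psi_2\notin\tau_i$ for infinitely many $i$.

For the converse we show by induction on $\psi\in\Psi$ that for all $i$: $\psi\in\tau_i$ iff $w,i\models\psi$. Atoms follow from matching, Boolean formulas from the definition of a type, $K$-formulas from the hypothesis on $K$-parts. For $\mathsf X\psi$: $\mathsf X\psi\in\tau_i$ iff $\psi\in\tau_{i+1}$. For $\mathsf Y\psi$: at $i=1$ both sides are false by initiality, and for $i>1$ use $\tau_{i-1}\to\tau_i$.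

For $\psi_1\mathsf S\psi_2$ use induction on $i$. At $i=1$ initiality gives $\psi_1\mathsf S\psi_2\in\tau_1$ iff $\psi_2\in\tau_1$, which is the semantics at position $1$. For $i>1$ the rule for $\tau_{i-1}\to\tau_i$ is the unfolding $\psi_1\mathsf S\psi_2\equiv\psi_2\vee(\psi_1\wedge\mathsf Y(\psi_1\mathsf S\psi_2))$.

Let $\psi=\psi_1\mathsf U\psi_2$. If $w,i\models\psi$ with witness $j$, then $\psi_2\in\tau_j$, so $\psi\in\tau_j$; and since $\psi_1\in\tau_{j-1},\dots,\tau_i$, backward application of the rule gives $\psi\in\tau_{j-1},\dots,\tau_i$. Conversely let $\psi\in\tau_i$. If no $j\ge i$ had $\psi_2\in\tau_j$, the rule would give $\psi\in\tau_j$ for all $j\ge i$, and then $\psi\in\tau_j$, $\psi_2\notin\tau_j$ for all $j\ge i$ contradicts fairness. So there is a least $j\ge i$ with $\psi_2\in\tau_j$. For $i\le m<j$ we have $\psi_2\notin\tau_m$, so from $\psi\in\tau_m$ the rule yields $\psi_1\in\tau_m$ and $\psi\in\tau_{m+1}$. Hence $\psi_1\in\tau_i,\dots,\tau_{j-1}$, and $j$ is a witness.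

The argument for $\mathsf X$ and $\mathsf U$ only looks forward, and initiality was used for $\mathsf Y$ and $\mathsf S$ alone. This gives the last sentence. $\square$

## 6. Observers that store sets of types, layer by layer

**Step 3.** *The purpose is to compute the truth of all $K_a$-formulas from a memory that is updated one observation at a time.*

Fix an agent $a$, and let $Q$ be the state set of $\mathcal M$. For $d=0,1,\dots,k$ we define, for nonempty words $o=o_1\cdots o_i$ over $2^{\mathrm{Obs}_a}$, a tuple
$$\delta^d(o)=(J^1(o),\dots,J^d(o)),$$
and a set $\mathrm{Out}^d$, a function of $\delta^d$, of formulas $K_a\chi\in\mathrm{Sub}$ with $\mathrm{kd}\le d$. Put $\delta^0=()$ and $\mathrm{Out}^0=\emptyset$. Let $d\ge1$.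

**Definition (memory).** $J^d(o)$ is the set of pairs $(q,\tau)$, with $\tau$ an $\mathrm{Sc}_a^{d-1}$-type, for which there are a word $u_1\cdots u_i$ with $u_j\cap\mathrm{Obs}_a=o_j$, a run $q_0q_1\cdots q_i=q$ of $\mathcal M$ on it from an initial state, and types $\tau_1\to\cdots\to\tau_i=\tau$ such that $\tau_1$ is initial, $\tau_j$ matches $u_j$, and the $K$-part of $\tau_j$ equals $\mathrm{Out}^{d-1}(\delta^{d-1}(o_1\cdots o_j))$, for all $j\le i$.

This can be updated. A pair $(q',\tau')$ is in $J^d(oo')$ iff there are $(q,\tau)\in J^d(o)$ and a letter $u$ with $u\cap\mathrm{Obs}_a=o'$, $q\xrightarrow uq'$, $\tau\to\tau'$, $\tau'$ matches $u$, and the $K$-part of $\tau'$ equals $\mathrm{Out}^{d-1}(\delta^{d-1}(oo'))$. Reading this rule layer by layer, for arbitrary tuples of the right format, defines a function $\mathrm{upd}^d$ with $\delta^d(oo')=\mathrm{upd}^d(\delta^d(o),o')$.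

**Definition (guessing the future).** The graph $G^d$ has nodes $(q,\tau,\delta)$ with $q\in Q$, $\tau$ an $\mathrm{Sc}_a^{d-1}$-type and $\delta$ a tuple of the format of $\delta^{d-1}$. There is an edge $(q,\tau,\delta)\to(q',\tau',\delta')$ iff for some letter $u$: $q\xrightarrow uq'$, $\tau\to\tau'$, $\tau'$ matches $u$, $\delta'=\mathrm{upd}^{d-1}(\delta,u\cap\mathrm{Obs}_a)$, and the $K$-part of $\tau'$ is $\mathrm{Out}^{d-1}(\delta')$. A node is *live* if an infinite path starts there whose $Q$-components satisfy the Büchi condition and whose types are fair.

**Definition (answers).**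
$$\mathrm{Out}^d(\delta^d)=\mathrm{Out}^{d-1}(\delta^{d-1})\cup\{K_a\chi\in\mathrm{Sub}:\mathrm{kd}(K_a\chi)=d,\ \chi\in\tau\text{ for all }(q,\tau)\in J^d\text{ with }(q,\tau,\delta^{d-1})\text{ live}\}.$$

*Example.* Back to the channel with $K_a\mathsf Y\mathsf Yh$ and $d=1$, so $\mathrm{Sc}_a^0=\{h,\mathsf Yh,\mathsf Y\mathsf Yh\}$. For the two observation prefixes of Section 3,
$$J^1(o)=\{(m_0,\{\mathsf Y\mathsf Yh\}),(m_1,\{h,\mathsf Y\mathsf Yh\})\},\qquad J^1(o')=\{(m_0,\emptyset),(m_1,\{h\})\}.$$
All nodes are live, as every run continues. The two memories now differ, and they give the right answers: $K_a\mathsf Y\mathsf Yh$ is in $\mathrm{Out}^1$ after $o$ and not after $o'$.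

**Lemma 4.** Let $w\in L(\mathcal M)$, $i\ge1$, and let $o$ be the $\mathrm{Obs}_a$-projection of $w_1\cdots w_i$. For $K_a\chi\in\mathrm{Sub}$ with $\mathrm{kd}(K_a\chi)\le d$:
$$w,i\models_{\mathcal M}K_a\chi\iff K_a\chi\in\mathrm{Out}^d(\delta^d(o)).$$

*Proof.* Induction on $d$; for $d=0$ there is nothing to show. Let $d\ge1$. For formulas of depth at most $d-1$ the claim is the induction hypothesis, since $\mathrm{Out}^d$ contains exactly the same such formulas as $\mathrm{Out}^{d-1}$. So let $\mathrm{kd}(K_a\chi)=d$; then $\chi\in\mathrm{Sc}_a^{d-1}$.

Suppose $w,i\not\models K_a\chi$. Take $w'\in L(\mathcal M)$ with observation prefix $o$ and $w',i\not\models\chi$, an accepting run $q_0q_1\cdots$ on $w'$, and the true $\mathrm{Sc}_a^{d-1}$-types $\tau_j$ of $(w',j)$. Let $o'_j=w'_j\cap\mathrm{Obs}_a$, so $o'_1\cdots o'_i=o$. The $K_a$-formulas in $\mathrm{Sc}_a^{d-1}$ are those of $\mathrm{Sub}$ of depth at most $d-1$, and there are no formulas $K_b\chi'$ with $b\neq a$. So by the induction hypothesis, applied to $w'$ at each $j$, the $K$-part of $\tau_j$ is $\mathrm{Out}^{d-1}(\delta^{d-1}(o'_1\cdots o'_j))$. By the first part of Lemma 3, the first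 $i$ steps witness $(q_i,\tau_i)\in J^d(o)$, and the nodes $(q_j,\tau_j,\delta^{d-1}(o'_1\cdots o'_j))$, $j\ge i$, form a path witnessing that $(q_i,\tau_i,\delta^{d-1}(o))$ is live. Since $\chi\notin\tau_i$, we get $K_a\chi\notin\mathrm{Out}^d(\delta^d(o))$.

Conversely, let $K_a\chi\notin\mathrm{Out}^d(\delta^d(o))$: there is $(q,\tau)\in J^d(o)$ with $(q,\tau,\delta^{d-1}(o))$ live and $\chi\notin\tau$. Concatenate a prefix witnessing $(q,\tau)\in J^d(o)$ with a path witnessing liveness. This gives a word $w'$ with observation prefix $o$, an accepting run on it, so $w'\in L(\mathcal M)$, and a fair sequence $(\tau_j)_{j\ge1}$ of matching types with $\tau_1$ initial, $\tau_j\to\tau_{j+1}$ and $\tau_i=\tau$. The third components along the path are the tuples $\delta^{d-1}$ of the observation prefixes of $w'$, because they start at $\delta^{d-1}(o)$ and follow $\mathrm{upd}^{d-1}$. Hence the $K$-part of every $\tau_j$ is $\mathrm{Out}^{d-1}$ of the observation prefix of $w'$ of length $j$, and by the induction hypothesis it is the true $K$-part. By Lemma 3, $\tau$ is the true type of $(w',i)$. So $w',i\not\models\chi$, and $w,i\not\models K_a\chi$. $\square$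

## 7. The top-level graph and its space bound

**Step 4.** *The purpose is to reduce model checking to a search for one live node.*

Let $G$ be the graph with nodes $(q,\tau,(\delta_a)_a)$, where $a$ ranges over the agents occurring in $\varphi$, $\tau$ is a $\mathrm{Sub}$-type and $\delta_a$ is a tuple of the format of $\delta_a^k$ (the subscript names the agent). There is an edge to $(q',\tau',(\delta'_a)_a)$ iff for some letter $u$: $q\xrightarrow uq'$, $\tau\to\tau'$, $\tau'$ matches $u$, $\delta'_a=\mathrm{upd}_a^k(\delta_a,u\cap\mathrm{Obs}_a)$ for all $a$, and the $K$-part of $\tau'$ is $\bigcup_a\mathrm{Out}_a^k(\delta'_a)$. Liveness is as before. A node is *initial* if for some letter $u$ and initial state $q_0$: $q_0\xrightarrow uq$, $\tau$ is initial and matches $u$, $\delta_a=\delta_a^k(u\cap\mathrm{Obs}_a)$ for all $a$, and the $K$-part of $\tau$ is $\bigcup_a\mathrm{Out}_a^k(\delta_a)$.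

**Lemma 5.** Some $w\in L(\mathcal M)$ has $w,1\not\models\varphi$ iff some live initial node of $G$ has $\hat\varphi\notin\tau$.

*Proof.* Given such a $w$, take an accepting run, the true $\mathrm{Sub}$-types, and the tuples $\delta_a^k$ of the observation prefixes. By Lemma 4 the $K$-parts are $\bigcup_a\mathrm{Out}_a^k$, and by Lemma 3 these data form a path that starts at an initial node and witnesses its liveness; $\hat\varphi$ is not in its type. Conversely, from a live initial node with $\hat\varphi\notin\tau$ we read off a word $w$, an accepting run, so $w\in L(\mathcal M)$, and a fair sequence of matching types, initial at position $1$, connected by $\to$. The third components are the true tuples $\delta_a^k$, so by Lemma 4 the $K$-parts are the true ones. By Lemma 3 the types are true, and $w,1\not\models\varphi$. $\square$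

**Step 5.** *The purpose is to bound the space of this search, including the nested computation of the observers.*

**Proposition 6.** Model checking $\mathrm{KMTL}_1$ is decidable in deterministic space polynomial in $|\mathcal M|$, $|\varphi|$, $E$ and $2^{E_K}$.

*Proof.* Letters are read off the transitions of $\mathcal M$, so each has polynomially many bits. A type has at most $E$ bits. Each $J^d$ is a subset of $Q\times2^{\mathrm{Sc}_a^{d-1}}$, so it has at most $|Q|\,2^{E_K}$ bits; there are at most $k\le|\varphi|$ of them per agent and at most $|\varphi|$ agents. So every node of every graph is described by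
$$B=\mathrm{poly}(|\mathcal M|,|\varphi|)\cdot(E+2^{E_K})$$
bits.

Liveness asks for an infinite path that meets each of $m\le E+1$ sets $A_1,\dots,A_m$ infinitely often: the set of nodes with accepting state, and for each $\psi_1\mathsf U\psi_2$ the set of nodes with $\psi_2\in\tau$ or $\psi_1\mathsf U\psi_2\notin\tau$. Add a counter $c\in\{1,\dots,m\}$ that moves cyclically to the next value when the current node is in $A_c$, and otherwise stays. A node $v$ is live iff in the extended graph one can reach from $(v,1)$ some $(y,m)$ with $y\in A_m$ that lies on a cycle. Indeed, a path meeting all $A_c$ infinitely often makes the counter cycle forever, so it passes infinitely often through the finite set of such pairs, one of which repeats. Conversely, looping on the cycle makes the counter go around infinitely often and so meets every $A_c$ infinitely often. Reachability in a graph with at most $2^{O(B)}$ nodes is decided by Savitch's recursion: a path of length at most $2^r$ from $x$ to $y$ exists iff there is a midpoint $z$ with paths of length at most $2^{r-1}$ from $x$ to $z$ and from $z$ to $y$. The recursion has depth $O(B)$ and stores $O(B)$ bits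 per level, and it tests edges only at the bottom, where work space is reused. So liveness costs $O(B^2)$ plus the space of one edge test.

Let $\sigma_d$ be the space for computing $\mathrm{Out}_a^d$ and $\mathrm{upd}_a^d$, including the value of $\delta_a^d$ on one-letter words. Deciding an edge of $G^d$ needs $\mathrm{upd}^{d-1}$ and $\mathrm{Out}^{d-1}$, whose results fit into $O(B)$ bits. Computing $\mathrm{Out}^d$ needs one liveness test in $G^d$ at a time, for each $K_a\chi$ and each pair in $J^d$. Computing $\mathrm{upd}^d$ needs $\mathrm{upd}^{d-1}$, $\mathrm{Out}^{d-1}$ and an enumeration of pairs and letters. The one-letter values are handled in the same way. Hence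
$$\sigma_d\le\sigma_{d-1}+\mathrm{poly}(B),\qquad \sigma_k\le(k+1)\,\mathrm{poly}(B).$$
The search of Lemma 5 costs another $\mathrm{poly}(B)$ plus $\sigma_k$. $\square$

Since $E_K\le E\le2^{O(|\varphi|)}$, Proposition 6 puts the problem in 2-EXPSPACE. This is the upper bound of Theorem 1. The two exponentials are visible in it: one from unfolding binary intervals, the other because the observer stores *sets* of types.

## 8. A tape of doubly exponential length, cut into addressed blocks

We turn to hardness. The plan is to write a computation on $2^N$ cells, with $N=2^{p(n)}$, as an infinite word, and to let a formula of size $\mathrm{poly}(n)$ check it.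

**Step 6.** *The purpose is to fix the machine and the format of its configurations.*

Fix a 2-EXPSPACE-complete language, for example $\{\langle D,x,1^k\rangle: D\text{ accepts }x\text{ using at most }2^{2^k}\text{ cells}\}$. Fix a deterministic single-tape machine $T$ deciding it and a polynomial $p\ge1$ such that on every nonempty input $x$ of length $n$, with $N=2^{p(n)}\ge2$: $T$ uses at most $2^N-2$ cells, $T$ never moves left of its first cell, and $n+2\le2^N$. (The empty input is sent to a fixed instance.)

Let $\Gamma$ be the tape alphabet, with blank $\square$ and $\#\notin\Gamma$, and $Q_T$ the state set, with initial state $q_{\mathrm{in}}$ and accepting state $q_{\mathrm{acc}}$. Configurations are words of length $2^N$ over $\Sigma=\{\#\}\cup\Gamma\cup(Q_T\times\Gamma)$. Cells $0$ and $2^N-1$ hold $\#$; cells $1,2,\dots,2^N-2$ hold the tape, with the state attached to the scanned symbol; so no interior cell holds $\#$. After halting, the configuration is repeated forever. The new content of a cell depends only on the old contents of this cell and its two neighbours. So there is a total function $f:\Sigma^3\to\Sigma$ such that cell $A$, $0<A<2^N-1$,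 of the successor of $C$ is $f(C(A-1),C(A),C(A+1))$, for all $C$ in the run on $x$ (extend $f$ arbitrarily elsewhere).

Let $AP=\{s,b,h\}\cup\{c_\sigma:\sigma\in\Sigma\}$. Since $T$ is fixed, so is $AP$. Let $\mathcal M$ be the one-state automaton with $L(\mathcal M)=(2^{AP})^\omega$. There is one agent $a$, with $\mathrm{Obs}_a=AP\setminus\{h\}$.

**Step 7.** *The purpose is to describe, without knowledge, everything except the transition from one configuration to the next.*

Positions are grouped into blocks of length $N$; block $t\ge1$ occupies positions $(t-1)N+1,\dots,tN$. Let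
$$\mathrm{Zero}=s\wedge\mathsf G_{[0,N-1]}\neg b,\qquad \mathrm{Full}=s\wedge\mathsf G_{[0,N-1]}b,\qquad \kappa=s\vee\mathsf Y(b\,\mathsf S\,(b\wedge s)).$$
Let $\alpha$ be the conjunction of the following five formulas, where $\sigma_1=(q_{\mathrm{in}},x_1)$ and $\sigma_j=x_j$ for $2\le j\le n$:

1. $s\wedge\mathsf G_{[1,N-1]}\neg s\wedge\mathsf G(s\leftrightarrow\mathsf F_Ns)$;
2. $\mathrm{Zero}\wedge\mathsf G\big(\kappa\leftrightarrow(b\leftrightarrow\neg\mathsf F_Nb)\big)$;
3. $\mathsf G(s\to\text{exactly one }c_\sigma\text{ holds})\wedge\mathsf G\big(s\to(c_\#\leftrightarrow(\mathrm{Zero}\vee\mathrm{Full}))\big)$;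
4. $\bigwedge_{j=1}^n\mathsf F_{jN}c_{\sigma_j}\wedge\mathsf F_{(n+1)N}\big((s\to c_\square)\,\mathsf U\,\mathrm{Full}\big)$;
5. $\mathsf F\bigvee_{\gamma\in\Gamma}(s\wedge c_{(q_{\mathrm{acc}},\gamma)})$.

All endpoints have polynomially many bits, so $|\alpha|=\mathrm{poly}(n)$. The proposition $h$ does not occur in $\alpha$.

**Lemma 7.** $w,1\models\alpha$ iff all of the following hold.

(i) $s$ holds exactly at the block starts.
(ii) Reading $b$ over a block as a binary number, least significant bit first, the *address* $\mathrm{ad}(t)$ of block $t$ is $(t-1)\bmod2^N$.
(iii) At the start of each block exactly one $c_\sigma$ holds; this $\sigma$ is the *content* of the block, and it is $\#$ iff the address is $0$ or $2^N-1$.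
(iv) Blocks $1,\dots,2^N$ encode the initial configuration on $x$.
(v) Some block has a content $(q_{\mathrm{acc}},\gamma)$.

*Proof.* Formula 1 says that among positions $1,\dots,N$ only position $1$ has $s$, and that $s$ has period $N$; this is (i). Assume (i).

We claim that $\kappa$ holds at offset $r$ of a block iff all bits at smaller offsets of that block are $1$. At offset $0$ this is the disjunct $s$. At offset $r\ge1$, the formula $\mathsf Y(b\,\mathsf S\,(b\wedge s))$ says that some earlier position $j$ with $b\wedge s$ exists such that $b$ holds from $j$ up to the previous position. If $j$ lies in the current block, it is the block start, and the bits at offsets $0,\dots,r-1$ are $1$. If $j$ lies before the current block, $b$ still holds from the block start on, and the same follows. Conversely, if these bits are $1$, take $j$ to be the block start. This proves the claim. So formula 2 says: block $1$ has address $0$, and bit $r$ changes from one block to the next exactly if all lower bits are $1$. This is adding $1$ modulo $2^N$, so formula 2 is (ii). Formula 3 is (iii).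

Assume (i)–(iii). At position $1$, $\mathsf F_{jN}$ looks at position $jN+1$, the start of the block with address $j$. So the first part of formula 4 says that cells $1,\dots,n$ hold $\sigma_1,\dots,\sigma_n$. Its second part speaks at the start of block $n+2$, whose address is $n+1\le2^N-1$. The first block from there on with $\mathrm{Full}$ is block $2^N$. Its content is $\#\ne\square$, so $s\to c_\square$ fails at its start and the witness of $\mathsf U$ cannot lie beyond. So the second part says exactly that blocks $n+2,\dots,2^N-1$ hold $\square$. With (iii) for the two end cells, formula 4 is (iv). Formula 5 is (v). $\square$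

Call block $t$ *interior* if $\mathrm{ad}(t)\notin\{0,2^N-1\}$. Call a word $w$ satisfying $\alpha$ *good* if for every interior block $t>2^N$:

$(\ast)$ the content of block $t$ is $f(\sigma_1,\sigma_2,\sigma_3)$, where $\sigma_1,\sigma_2,\sigma_3$ are the contents of blocks $t-2^N-1$, $t-2^N$, $t-2^N+1$.

These blocks exist: $\mathrm{ad}(t)\ge1$ and $t>2^N$ give $t\ge2^N+2$.

**Lemma 8.**
$$T\text{ accepts }x\iff\text{some good }w\text{ satisfies }\alpha\text{ at position }1.\qquad(1)$$

*Proof.* Let $w$ be good with $w,1\models\alpha$, and let $C_0,C_1,\dots$ be the run of $T$ on $x$. By induction on $m$, blocks $m2^N+1,\dots,(m+1)2^N$ encode $C_m$. For $m=0$ this is (iv). For the step, the end cells are $\#$ by (iii), and an interior cell $A$ is $f(C_m(A-1),C_m(A),C_m(A+1))=C_{m+1}(A)$ by $(\ast)$. By (v) some $C_m$ contains $q_{\mathrm{acc}}$, so $T$ accepts. Conversely, if $T$ accepts $x$, the word that encodes its configuration sequence, with the addresses of (ii) and $h$ always false, satisfies (i)–(v), hence $\alpha$, and it is good. $\square$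

Only $(\ast)$ is missing: compare block $t$ with blocks around $t-2^N$.

## 9. A hidden periodic track that carries an address

The direct way to say $(\ast)$ is a metric operator that jumps back $2^N$ blocks. The distance is $N2^N$, and writing it in binary takes more than $N=2^{p(n)}$ bits, so the formula would be exponentially long. The next try is to define block $t-2^N$ as the last earlier block with the same address. Spelling out equality of two addresses bit by bit takes $N$ conjuncts, again exponentially many. A third try uses the spare track $h$ as a pointer: let $h$ repeat, with period $N$, the address of block $t$; then a block has this address iff $h$ and $b$ agree on it, which a single interval of length $N$ can say. But one word has one $h$-track. It would have to repeat $\mathrm{ad}(t)$ on the blocks up to $t$ and $\mathrm{ad}(t+1)$ on the blocks up to $t+1$, and these requirements collide on all earlier blocks.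

What we need is a new $h$-track for each $t$, and this is what $K_a$ offers: since $a$ sees everything except $h$, the formula $K_a\chi$ at position $i$ quantifies over all $h$-tracks on $1,\dots,i$ while the rest of the prefix stays fixed. The formula $\chi$ filters out the one track that copies $\mathrm{ad}(t)$ everywhere.

**Step 8.** *The purpose is to express goodness with one $K_a$ and only past operators inside it.*

Let
$$e=\mathsf P_{N-1}s,\qquad \mathrm{cons}=\mathsf H\big(\mathsf P_N\top\to(h\leftrightarrow\mathsf P_Nh)\big),$$
$$\mathrm{mt}=e\wedge\mathsf H_{[0,N-1]}(h\leftrightarrow b),\qquad \mathrm{mt}^+=\mathsf P_N\,\mathrm{mt}.$$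
At a block end, $\mathrm{mt}$ ("match") says that $h$ agrees with the address on this block, and $\mathrm{mt}^+$ says so about the preceding block. We need $\mathrm{mt}^+$ because past operators at the end of a matching block $u$ cannot see block $u+1$; one block later they can. Now put
$$\chi=\big(\mathrm{cons}\wedge\mathrm{mt}\wedge\mathsf O\,\mathrm{mt}^+\big)\to\bigvee_{\sigma_1,\sigma_2,\sigma_3\in\Sigma}\Big(\mathsf P_{N-1}c_{f(\sigma_1,\sigma_2,\sigma_3)}\wedge\big((\neg\mathrm{mt}^+)\,\mathsf S\,\rho_{\sigma_1\sigma_2\sigma_3}\big)\Big),$$
$$\rho_{\sigma_1\sigma_2\sigma_3}=\mathrm{mt}^+\wedge\mathsf P_{3N-1}c_{\sigma_1}\wedge\mathsf P_{2N-1}c_{\sigma_2}\wedge\mathsf P_{N-1}c_{\sigma_3},$$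
$$\beta=\mathsf G\big(\mathsf P_{N-1}(s\wedge\neg c_\#)\to K_a\chi\big).$$

*Example.* To see the mechanism, let $N=2$, so addresses run through $00,10,01,11$ (least significant bit first), and take $t=6$. Then $i=12$, the address is $5\bmod4=1$, and the selected track is $h=10\,10\,10\,10\,10\,10$. It matches blocks $2$ and $6$, so among positions $\le12$, $\mathrm{mt}$ holds at $4$ and $12$, and $\mathrm{mt}^+$ at $6$. At position $6$ the operators $\mathsf P_5,\mathsf P_3,\mathsf P_1$ look at positions $1,3,5$, the starts of blocks $1,2,3$. At position $12$, $\mathsf P_1$ looks at $11$, the start of block $6$. This is $(\ast)$ for $t=6$.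

**Lemma 9.** If $w,1\models\alpha$, then $w,1\models\beta$ iff $w$ is good.

*Proof.* By Lemma 7, the guard $\mathsf P_{N-1}(s\wedge\neg c_\#)$ holds exactly at the last positions $i=tN$ of interior blocks $t$. Fix such $t$ and $i$, and let $A=\mathrm{ad}(t)$. Since $\chi$ has only past operators, its truth at $(w',i)$ depends only on $w'_1\cdots w'_i$. The words quantified by $K_a$ have prefixes that agree with $w$ on $AP\setminus\{h\}$ and an arbitrary $h$-track. So $w,i\models K_a\chi$ iff $\chi$ holds at $i$ for every choice of the $h$-track on $1,\dots,i$.

At positions $\le i$, $e$ holds exactly at block ends. The formula $\mathrm{cons}$ holds at $i$ iff $h$ has period $N$ on $1,\dots,i$, and $\mathrm{mt}$ holds at $i$ iff the $h$-track on block $t$ is the code of $A$. So $\mathrm{cons}\wedge\mathrm{mt}$ holds at $i$ iff each of the blocks $1,\dots,t$ has the code of $A$ as its $h$-track. There is exactly one such track; for all others $\chi$ holds because its premise fails. For this track, at positions $\le i$, $\mathrm{mt}$ holds exactly at the ends of blocks $u\le t$ with $\mathrm{ad}(u)=A$, that is, $u\equiv t\pmod{2^N}$. And $\mathrm{mt}^+$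 holds exactly at the ends of blocks $u+1\le t$ with $u\equiv t\pmod{2^N}$.

If $t\le2^N$, no $u\le t-1$ is congruent to $t$, so $\mathsf O\,\mathrm{mt}^+$ fails at $i$ and $\chi$ holds. Let $t>2^N$. Then $\mathsf O\,\mathrm{mt}^+$ holds at $i$, and the last position $\le i$ with $\mathrm{mt}^+$ is the end of block $u+1$ with $u=t-2^N$. A witness of $(\neg\mathrm{mt}^+)\,\mathsf S\,\rho$ satisfies $\mathrm{mt}^+$ and has no later $\mathrm{mt}^+$ up to $i$, so it must be this position, $(u+1)N$. There $\mathsf P_{3N-1}$, $\mathsf P_{2N-1}$, $\mathsf P_{N-1}$ look at positions $(u-2)N+1$, $(u-1)N+1$, $uN+1$, the starts of blocks $u-1,u,u+1$; block $u-1$ exists because $A\ge1$, so $u\ge2$. At $i$, $\mathsf P_{N-1}$ looks at the start of block $t$. As each block has exactly one content, the disjunction holds iff the content of block $t$ is $f$ of the contents of blocks $u-1,u,u+1$, which is $(\ast)$ for $t$.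

So $w,i\models K_a\chi$ is automatic for $t\le2^N$ and equivalent to $(\ast)$ for $t>2^N$. $\square$

**Step 9.** *The purpose is to assemble the reduction.*

Put $\varphi_x=\neg(\alpha\wedge\beta)$. It is computable in polynomial time from $x$: the disjunction has the constant number $|\Sigma|^3$ of members, and all endpoints have polynomially many bits. It has one occurrence of $K_a$, so it lies in $\mathrm{KMTL}_1$. By Lemma 9 and (1), $w,1\models_{\mathcal M}\varphi_x$ holds for all $w\in L(\mathcal M)$ iff no good $w$ satisfies $\alpha$, that is, iff $T$ does not accept $x$. Since 2-EXPSPACE is closed under complement, model checking is 2-EXPSPACE-hard. Together with Section 7 this proves Theorem 1. In the scope of $K_a$ there are only past operators, and $AP$, $\mathcal M$ and the agent are as required, so Theorem 2.1(A) is proved as well. $\blacksquare$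

## 10. Plain past with metric future inside $K_a$

For Theorem 2.1(B) the past operators under $K_a$ may not carry bounds. The comparison of $h$ with $b$ over a block is then made forwards, from the block start, and we stand at the start of block $t+1$, so that block $t$ lies completely in the observed prefix.

**Step 10.** *The purpose is to express goodness with $\mathsf Y$, $\mathsf S$ and bounded future operators only.*

Keep $T,AP,\mathcal M,\mathrm{Obs}_a,\alpha$. Let $\mathrm{prev}(\psi)=\mathsf Y(\neg s\,\mathsf S\,(s\wedge\psi))$. At the start of block $t+1$ with $t\ge1$ it says that $\psi$ holds at the start of block $t$, because the witness must be the last earlier position with $s$. At position $1$ it is false. Let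
$$\mathrm{mt}'=s\wedge\mathsf G_{[0,N-1]}(h\leftrightarrow b),\qquad \mathrm{cons}'=\mathsf H(h\leftrightarrow\mathsf F_Nh),$$
$$\chi'=\big(\mathrm{cons}'\wedge\mathrm{prev}(\mathrm{mt}'\wedge\mathsf Y\mathsf O\,\mathrm{mt}')\big)\to\bigvee_{\sigma_1,\sigma_2,\sigma_3\in\Sigma}\mathrm{prev}\Big(c_{f(\sigma_1,\sigma_2,\sigma_3)}\wedge\mathsf Y\big((\neg\mathrm{mt}')\,\mathsf S\,\rho'_{\sigma_1\sigma_2\sigma_3}\big)\Big),$$
$$\rho'_{\sigma_1\sigma_2\sigma_3}=\mathrm{mt}'\wedge\mathrm{prev}(c_{\sigma_1})\wedge c_{\sigma_2}\wedge\mathsf F_Nc_{\sigma_3},$$
$$\beta'=\mathsf G\big(s\wedge\mathrm{prev}(\neg c_\#)\to K_a\chi'\big).$$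

**Lemma 10.** If $w,1\models\alpha$, then $w,1\models\beta'$ iff $w$ is good.

*Proof.* Let $p_u=(u-1)N+1$ be the start of block $u$. The guard holds exactly at positions $i=tN+1=p_{t+1}$ with $t$ interior. Fix such $t,i$ and let $A=\mathrm{ad}(t)$. Let $w'$ agree with $w$ on $AP\setminus\{h\}$ up to $i$; these are the words quantified by $K_a$. At positions $\le p_t$, the truth of $\mathrm{mt}'$ depends only on positions $\le p_t+N-1=tN<i$, where $s$ and $b$ are those of $w$.

Suppose $\mathrm{cons}'$ holds at $i$ and $\mathrm{mt}'$ at $p_t$. The first says that $h$ has period $N$ on $1,\dots,i+N$, the second that it codes $A$ on block $t$. Hence each of the blocks $1,\dots,t$ has the code of $A$ as its $h$-track. Such $w'$ exist: let $h$ be periodic forever with the code of $A$ on each block, and leave the other propositions as in $w$. For every such $w'$, at positions $\le p_t$, $\mathrm{mt}'$ holds exactly at the $p_u$ with $u\le t$ and $u\equiv t\pmod{2^N}$.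

If $t\le2^N$, there is no such $u<t$, so $\mathsf Y\mathsf O\,\mathrm{mt}'$ fails at $p_t$ and $\chi'$ holds. Let $t>2^N$. Then the premise of $\chi'$ holds at $i$. In the conclusion, the outer $\mathrm{prev}$ moves to $p_t$, where $c_{f(\sigma_1,\sigma_2,\sigma_3)}$ is tested, and $\mathsf Y$ moves to $p_t-1$. The witness of $(\neg\mathrm{mt}')\,\mathsf S\,\rho'$ must be the last position $<p_t$ with $\mathrm{mt}'$, which is $p_u$ with $u=t-2^N\ge2$. There $\mathrm{prev}(c_{\sigma_1})$, $c_{\sigma_2}$, $\mathsf F_Nc_{\sigma_3}$ read the contents of blocks $u-1,u,u+1$, at positions $\le p_{u+1}\le p_t\le i$, where $w'$ agrees with $w$. As contents are unique, $\chi'$ holds at $(w',i)$ iff $(\ast)$ holds for $t$.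

For all other $w'$ the premise of $\chi'$ fails and $\chi'$ holds. So $w,i\models K_a\chi'$ is automatic for $t\le2^N$ and equivalent to $(\ast)$ for $t>2^N$. $\square$

As in Step 9, the formula $\neg(\alpha\wedge\beta')$ gives 2-EXPSPACE-hardness. In the scope of $K_a$ the past operators are $\mathsf Y$, $\mathsf S$, $\mathsf O$ and $\mathsf H$ without bounds, and $\mathsf O,\mathsf H$ abbreviate formulas with $\mathsf S$. The intervals there, on $\mathsf G_{[0,N-1]}$ and $\mathsf F_N$, belong to future operators. This proves Theorem 2.1(B). $\square$

## 11. Unary endpoints in the scope of $K$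

**Step 11.** *The purpose is to prove Theorem 2.2, by reading off both bounds from the constructions we have.*

*Upper bound.* If the endpoints in the scope of $K$ are in unary, unfolding operators in the scope creates only polynomially many subformulas, so $E_K=\mathrm{poly}(|\varphi|)$, while still $E\le2^{O(|\varphi|)}$. Proposition 6 gives space $2^{\mathrm{poly}}$.

*Lower bound.* Take a fixed machine for an EXPSPACE-complete language that uses at most $2^N-2$ cells, now with $N=p(n)\ge2$ a polynomial in $n$, never moves left of its first cell, and has $n+2\le2^N$. Sections 8 to 10 never used that $N$ is a power of two or exponential, so Lemmas 7 to 10 hold as they stand. All endpoints are at most $\max(3,n+1)\cdot N$, so the formulas have polynomial size with all endpoints in unary. The formula is true in $\mathcal M$ iff $x$ is rejected, and EXPSPACE is closed under complement. The restrictions of 1(A) or of 1(B) are met, according to which of $\beta,\beta'$ is used. $\square$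

## 12. No past in the scope of $K$: states and letters suffice

Hardness in Theorem 2.3 is the known EXPSPACE-hardness of the knowledge-free fragment. For the upper bound we return to the memory that failed in the channel for $K_a\mathsf Y\mathsf Yh$. If no past operator occurs in the scope of $K$, nothing that happened before position $i$ matters for $\chi$ at $i$, apart from which states and letters are possible now and which observers' answers will follow.

**Step 12.** *The purpose is to replace sets of types by sets of pairs (state, letter), which need only exponentially many bits.*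

Fix an agent $a$. Now $\mathrm{Sc}_a$ contains no past formula. Let $P$ be the set of propositions occurring in $\mathrm{Sc}_a$, so $|P|\le|\varphi|$. For $o=o_1\cdots o_i$ let $J(o)\subseteq Q\times2^P$ be the set of pairs $(q,u_i\cap P)$ such that some $u_1\cdots u_i$ with $\mathrm{Obs}_a$-projection $o$ labels a run of $\mathcal M$ from an initial state to $q$. Then $J(oo')=\mathrm{upd}(J(o),o')$, where $\mathrm{upd}(J,o')$ is the set of $(q',u\cap P)$ with $q\xrightarrow uq'$ for some $(q,v)\in J$ and some $u$ with $u\cap\mathrm{Obs}_a=o'$.

Let $\mathrm{Out}^0(J)=\emptyset$. For $d\ge1$ the graph $G^d$ has nodes $(q,\tau,J)$ with $\tau$ an $\mathrm{Sc}_a^{d-1}$-type and $J\subseteq Q\times2^P$. It has an edge to $(q',\tau',J')$ iff for some letter $u$: $q\xrightarrow uq'$, $\tau\to\tau'$, $\tau'$ matches $u$, $J'=\mathrm{upd}(J,u\cap\mathrm{Obs}_a)$, and the $K$-part of $\tau'$ is $\mathrm{Out}^{d-1}(J')$. Liveness is as before. Let $\mathrm{Out}^d(J)$ consist of $\mathrm{Out}^{d-1}(J)$ and all $K_a\chi\in\mathrm{Sub}$ of depth $d$ such that no live node $(q,\tau,J)$ satisfies all of: $\chi\notin\tau$; the $K$-part of $\tau$ is $\mathrm{Out}^{d-1}(J)$;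 and $\tau$ matches $v$ for some $(q,v)\in J$.

**Lemma 11.** Let $w\in L(\mathcal M)$ have observation prefix $o$ of length $i$, and let $K_a\chi\in\mathrm{Sub}$ have depth at most $d$. Then $w,i\models_{\mathcal M}K_a\chi$ iff $K_a\chi\in\mathrm{Out}^d(J(o))$.

*Proof.* Induction on $d$; as in Lemma 4 we may assume that the depth is exactly $d\ge1$, so $\chi\in\mathrm{Sc}_a^{d-1}$.

Let $w'\in L(\mathcal M)$ have observation prefix $o$ and $w',i\not\models\chi$. Take an accepting run $q_0q_1\cdots$ on $w'$ and the true $\mathrm{Sc}_a^{d-1}$-types $\tau_j$ of $(w',j)$ for $j\ge i$. By the induction hypothesis their $K$-parts are $\mathrm{Out}^{d-1}$ of the sets $J$ of the observation prefixes of $w'$. By Lemma 3 these data form a path showing that $(q_i,\tau_i,J(o))$ is live. Moreover $\chi\notin\tau_i$, the $K$-part of $\tau_i$ is $\mathrm{Out}^{d-1}(J(o))$, and $\tau_i$ matches $v=w'_i\cap P$ with $(q_i,v)\in J(o)$. So $K_a\chi\notin\mathrm{Out}^d(J(o))$.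

Conversely, let $(q,\tau,J(o))$ be a live node with $\chi\notin\tau$, $K$-part $\mathrm{Out}^{d-1}(J(o))$, and $\tau$ matching $v$ with $(q,v)\in J(o)$. Concatenate a prefix $u_1\cdots u_i$ and a run witnessing $(q,v)\in J(o)$ with a path witnessing liveness. This gives a word $w'$ with observation prefix $o$ and an accepting run, so $w'\in L(\mathcal M)$, and a fair $\to$-sequence $(\tau_j)_{j\ge i}$ with $\tau_i=\tau$. The types match the letters; for $j=i$ this holds because $u_i\cap P=v$ and all propositions of $\mathrm{Sc}_a^{d-1}$ are in $P$. The third components are $J$ of the observation prefixes of $w'$, so by the induction hypothesis the $K$-parts are the true ones. By the last sentence of Lemma 3 (no past formulas, so no initiality is needed), $\tau$ is the true type of $(w',i)$. So $w',i\not\models\chi$ and $w,i\not\models K_a\chi$. $\square$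

**Step 13.** *The purpose is to finish the space bound for Theorem 2.3.*

The top level is the graph $G$ of Step 4, with $\mathrm{Sub}$-types (past is allowed outside $K$), the sets $J_a$ in place of $\delta_a$, and $\mathrm{Out}_a^k(J_a)$ in place of $\mathrm{Out}_a^k(\delta_a)$. Lemma 5 and its proof carry over with Lemma 11 in place of Lemma 4. A set $J_a$ has at most $|Q|\,2^{|\varphi|}$ bits, so a node has
$$\mathrm{poly}(|\mathcal M|,|\varphi|)\cdot\big(E+2^{|\varphi|}\big)=|\mathcal M|^{O(1)}\,2^{O(|\varphi|)}$$
bits. As in the proof of Proposition 6, each liveness test is done by Savitch's recursion in space polynomial in this number plus one edge test, and computing $\mathrm{Out}^d$ calls $\mathrm{Out}^{d-1}$, with recursion over at most $|\varphi|$ levels. The total is exponential space, which proves Theorem 2.3 and completes the proof of Theorem 2. $\blacksquare$
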